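\title{There is no singular exact sequence $0\to\ell_1\to Z\to c_0\to 0$}

\begin{abstract}
We prove that every short exact sequence of Banach spaces $0\to\ell_1\to Z\to c_0\to0$ splits over the closed span of a subsequence of the unit vector basis of $c_0$; hence its quotient map is never strictly singular. The same holds when $\ell_1$ is replaced by any space with a boundedly complete unconditional finite-dimensional decomposition. The sequence is encoded in an almost additive function on finite sets of integers; this function is extended to infinite sets in a Borel way, and the Galvin--Prikry theorem localizes it on disjoint blocks of coordinates.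
\end{abstract}

\section{The problem and the main results}\label{sec:intro}

Banach spaces are over $\mathbb K=\mathbb R$ or $\mathbb C$, operators are bounded and linear, and $\mathbb N=\{1,2,\dots\}$. A \emph{short exact sequence}
\[
0\to Y\xrightarrow{\;j\;}Z\xrightarrow{\;q\;}X\to0
\]
consists of an injective operator $j$ and a surjective operator $q$ with $j(Y)=\ker q$. By the open mapping theorem, $Y$ is isomorphic to the subspace $j(Y)$ of $Z$ and $X$ to the quotient $Z/j(Y)$. The sequence \emph{splits} if there is an operator $S:X\to Z$ with $qS=\mathrm{id}$; equivalently, $j(Y)$ is complemented in $Z$. One writes $\operatorname{Ext}(X,Y)=0$ if every sequence with these $X$ and $Y$ splits.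

A sequence that does not split may still split over a part of $X$. For a closed subspace $W\subset X$ we say that the sequence \emph{splits over $W$} if the pulled-back sequence $0\to Y\to q^{-1}(W)\to W\to0$ splits, that is, if there is an operator $S:W\to Z$ with $qS=\mathrm{id}_W$; such an $S$ is a \emph{lifting} of $W$. The sequence is \emph{singular} if $q$ is strictly singular: there is no infinite-dimensional closed $E\subset Z$ such that $q|_E$ is an isomorphism onto its image. This says that the sequence splits over no infinite-dimensional closed subspace of $X$: if $q|_E$ is an isomorphism onto $W=q(E)$, then $(q|_E)^{-1}$ is a lifting of $W$, and if $S$ is a lifting of $W$, then $q$ is an isomorphism on the closed subspace $S(W)$. For infinite-dimensional $X$, singularity is thus a hereditary failure of splitting.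

Some pairs of spaces leave no room for this. If $X=\ell_1$, a bounded sequence of lifts of the unit vectors defines a lifting. If $Y$ is finite-dimensional, it is complemented by the Hahn--Banach theorem. If $X=Y=c_0$, then $Z$ is separable and $j(Y)$ is complemented by Sobczyk's theorem, recalled as (F3) in Section~\ref{sec:prelim}. On the other hand, singular sequences with quotient $c_0$ are easy to find.

\begin{example}\label{ex:kernel}
Every separable Banach space is a quotient of $\ell_1$; let $Q:\ell_1\to c_0$ be a surjective operator. The sequence $0\to\ker Q\to\ell_1\to c_0\to0$ is singular. Indeed, if $Q$ were an isomorphism on an infinite-dimensional closed $E\subset\ell_1$, then $Q(E)$ would contain a copy of $c_0$ by fact (F1) of Section~\ref{sec:prelim}, and so would $E$. But $\ell_1$ contains no copy of $c_0$: weakly null sequences in $\ell_1$ are norm null (Schur property), while the unit vectors of $c_0$ are weakly null and have norm one.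
\end{example}

The kernel in this example is a subspace of $\ell_1$, and it is known that $\operatorname{Ext}(c_0,\ell_1)\neq0$, so some sequences with kernel $\ell_1$ itself do not split. This leads to the following question from \cite{CCST}: \emph{do singular sequences $0\to\ell_1\to Z\to c_0\to0$ exist?} The two facts just mentioned suggest that they should. They do not, and the subspace over which a given sequence splits can be taken of the simplest form. Let $(e_k)$ be the unit vector basis of $c_0$ and, for $M\subset\mathbb N$, let $c_0(M)$ be the closed span of $\{e_k:k\in M\}$.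

\begin{theorem}\label{thm:A}
Let $0\to\ell_1\to Z\xrightarrow{q}c_0\to0$ be exact and let $N_0\subset\mathbb N$ be infinite. There are an infinite set $M'\subset N_0$ and an operator $S:c_0(M')\to Z$ with $qS=\mathrm{id}$. In particular, $q$ is an isomorphism on the infinite-dimensional closed subspace $S(c_0(M'))$, and the sequence is not singular.
\end{theorem}

The proof uses only the coordinate structure of $\ell_1$. A sequence $(E_i)$ of finite-dimensional subspaces of $Y$ is a \emph{finite-dimensional decomposition} if every $y\in Y$ has a unique expansion $y=\sum_iR_iy$ with $R_iy\in E_i$; the maps $R_i$ are then bounded projections. It is \emph{unconditional} (a \emph{UFDD}) if each of these series converges unconditionally, and \emph{boundedly complete} if $\sum_iu_i$ converges whenever $u_i\in E_i$ and $\sup_m\|\sum_{i\le m}u_i\|<\infty$. We call a UFDD \emph{normalized} if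
\begin{equation}\label{eq:P1}
\Big\|\sum_{i\in B}R_iy\Big\|\le\|y\|\qquad\text{for all }y\in Y\text{ and }B\subset\mathbb N .
\end{equation}

\begin{theorem}\label{thm:B}
Let $Y$ have a boundedly complete UFDD; this is the case whenever $Y$ has a UFDD and contains no copy of $c_0$. Let $0\to Y\to Z\xrightarrow{q}c_0\to0$ be exact and let $N_0\subset\mathbb N$ be infinite. There are an infinite set $M'\subset N_0$ and an operator $S:c_0(M')\to Z$ with $qS=\mathrm{id}$; in particular, the sequence is not singular. If $Y\subset Z$ isometrically, the UFDD is normalized, and $q$ induces an isometry of $Z/Y$ onto $c_0$, then one can take $\|S\|\le700$.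
\end{theorem}

Theorem~\ref{thm:A} is the case in which $E_i$ is the $i$-th coordinate axis of $\ell_1$, and everything below can be read in that case. Section~\ref{sec:setfn} translates the lifting problem into a problem about set functions and solves it in a model case; Sections~\ref{sec:far}--\ref{sec:end} reduce the general case to the model. Consequences and the sharpness of the hypotheses are in Section~\ref{sec:cons}.

\section{Preliminaries}\label{sec:prelim}

\subsection*{The space $c_0$}
We use three classical facts; the first two are due to Bessaga and Pe\l czy\'nski, the third to Sobczyk.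
\begin{itemize}
\item[(F1)] Every infinite-dimensional closed subspace of $c_0$ contains a subspace isomorphic to $c_0$.
\item[(F2)] If $V$ contains no copy of $c_0$ and $\sum_k|f(v_k)|<\infty$ for every $f\in V^*$, then $\sum_kv_k$ converges unconditionally.
\item[(F3)] A subspace isomorphic to $c_0$ of a separable Banach space is complemented.
\end{itemize}
Only Sections~\ref{sec:intro} and~\ref{sec:cons} need them. The main proof rests on the fact that an operator on $c_0$ is controlled by its values on indicator functions of finite sets.

\begin{lemma}\label{lem:sums}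
Let $M\subset\mathbb N$ and let $x_k$ $(k\in M)$ be vectors of a Banach space $Z$ with $\|\sum_{k\in A}x_k\|\le C$ for every finite $A\subset M$. Then $e_k\mapsto x_k$ extends to an operator $S:c_0(M)\to Z$ with $\|S\|\le4C$.
\end{lemma}

\begin{proof}
Let $f\in Z^*$, $\|f\|\le1$, and let $F\subset M$ be finite. With $F^+=\{k\in F:\operatorname{Re}f(x_k)\ge0\}$ and $F^-=F\setminus F^+$,
\[
\sum_{k\in F}|\operatorname{Re}f(x_k)|=\operatorname{Re}f\Big(\sum_{k\in F^+}x_k\Big)-\operatorname{Re}f\Big(\sum_{k\in F^-}x_k\Big)\le2C .
\]
The same holds for imaginary parts, so $\sum_{k\in F}|f(x_k)|\le4C$ and $|f(\sum_{k\in F}t_kx_k)|\le4C\max_k|t_k|$. Take the supremum over $f$ and extend by density.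
\end{proof}

\subsection*{Decompositions}
Let $(E_i)$ be a UFDD of $Y$. Unconditional convergence gives $\sup_B\|\sum_{i\in B}R_iy\|<\infty$ for each $y$, where $B$ runs over the finite sets. By the uniform boundedness principle this supremum is an equivalent norm on $Y$, and it satisfies \eqref{eq:P1}. Bounded completeness is not affected by renorming, so we may assume that the UFDD is normalized.

We shall meet limits that exist only coordinatewise. Let $\Pi=\prod_iE_i$, write $R_iu$ for the $i$-th coordinate of $u\in\Pi$, and regard $Y$ as a subspace of $\Pi$ through $y\mapsto(R_iy)_i$. For $B\subset\mathbb N$ let $P_B:\Pi\to\Pi$ keep the coordinates in $B$ and replace the others by $0$, and put $P_m=P_{\{1,\dots,m\}}$, $P_0=0$. Then $P_mu\in Y$ for all $u\in\Pi$, and we define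
\[
\|u\|=\sup_m\|P_mu\|\in[0,\infty]\qquad(u\in\Pi).
\]
For $u\in Y$ this is the norm of $Y$, by \eqref{eq:P1} and $P_mu\to u$. The triangle inequality holds on $\Pi$, and $\|P_Bu\|\le\|u\|$ because $\|P_mP_Bu\|=\|P_BP_mu\|\le\|P_mu\|$. Bounded completeness says that $\|u\|<\infty$ implies $u\in Y$. For $Y=\ell_1$, $\Pi$ is the space of all scalar sequences and $\|u\|=\sum_i|u(i)|$.

\begin{lemma}\label{lem:bc}
If $Y$ contains no copy of $c_0$, every UFDD of $Y$ is boundedly complete.
\end{lemma}

\begin{proof}
Normalize the UFDD and suppose that $u\in\Pi$ has $\|u\|<\infty$ while $(P_mu)$ is not Cauchy. There are $\eta>0$ and successive finite intervals $J_1<J_2<\cdots$ such that $v_n=P_{J_n}u$ satisfies $\|v_n\|\ge\eta$. A finite sum of distinct $v_n$ has the form $P_Bu$, so its norm is at most $\|u\|$, and Lemma~\ref{lem:sums} gives $\|\sum t_nv_n\|\le4\|u\|\max|t_n|$ for finite sums. Applying $P_{J_l}$ gives $\|\sum t_nv_n\|\ge\eta|t_l|$ for each $l$. Hence $(v_n)$ spans a copy of $c_0$.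
\end{proof}

This proves the claim in the first sentence of Theorem~\ref{thm:B}. The theorem therefore applies to $\ell_p$ for $1\le p<\infty$ and to every reflexive space with a UFDD, since subspaces of reflexive spaces are reflexive and $c_0$ is not.

\section{Liftings and almost additive set functions}\label{sec:setfn}

Let $Y$ have a normalized, boundedly complete UFDD and let $0\to Y\xrightarrow{j}Z\xrightarrow{q}c_0\to0$ be exact. We first make $j$ isometric. Take $r>0$ with $\|y\|\le r\|jy\|$ on $Y$ and put $|z|=\inf_{y\in Y}(\|y\|+r\|z-jy\|)$. This is an equivalent norm on $Z$: $|z|\le r\|z\|$, and $\|z\|\le\|jy\|+\|z-jy\|$ gives $\|z\|\le\max(\|j\|,1/r)\,|z|$. Moreover $|jy_0|=\|y_0\|$, since $y=y_0$ gives ``$\le$'' and $\|y\|+r\|j(y_0-y)\|\ge\|y\|+\|y_0-y\|\ge\|y_0\|$ gives ``$\ge$''. So, until the end of Section~\ref{sec:end}, $Y=\ker q$ is a subspace of $Z$ with the induced norm. By the open mapping theorem there is $K\ge1$ such that every $x\in c_0$ with $\|x\|\le1$ has a preimage of norm at most $K$.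

There are two ways of lifting the vectors $1_A=\sum_{k\in A}e_k$, $A\subset\mathbb N$ finite. One is bounded but not additive: choose $b_A\in Z$ with $qb_A=1_A$, $\|b_A\|\le K$ and $b_\emptyset=0$. The other is additive but not bounded: choose $z_k\in Z$ with $qz_k=e_k$ and take $\sum_{k\in A}z_k$. Their difference
\[
w_A=b_A-\sum_{k\in A}z_k
\]
lies in $\ker q=Y$, and $w_\emptyset=0$.

\begin{lemma}\label{lem:reduction}
\begin{itemize}
\item[(a)] If $A,B$ are finite and disjoint, then $\|w_{A\cup B}-w_A-w_B\|\le3K$.
\item[(b)] Let $M'\subset\mathbb N$, let $y_k\in Y$ $(k\in M')$, and suppose that $\|w_A-\sum_{k\in A}y_k\|\le C$ for all finite $A\subset M'$. Then there is an operator $S:c_0(M')\to Z$ with $qS=\mathrm{id}$ and $\|S\|\le4(K+C)$.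
\end{itemize}
\end{lemma}

\begin{proof}
(a) The sums of the $z_k$ cancel: $w_{A\cup B}-w_A-w_B=b_{A\cup B}-b_A-b_B$.

(b) Put $x_k=z_k+y_k$. Then $qx_k=e_k$, and $\sum_{k\in A}x_k=b_A-(w_A-\sum_{k\in A}y_k)$ has norm at most $K+C$. Lemma~\ref{lem:sums} gives $S$ with $Se_k=x_k$, and $qS=\mathrm{id}$ by density.
\end{proof}

So $w$ is additive up to a bounded error, and we must find an infinite $M'$ on whose finite subsets $w$ is at bounded distance from an exactly additive function. The following case shows where the additive function comes from. We write $(\delta_i)$ for the unit vector basis of $\ell_1$.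

\begin{proposition}[Model case]\label{prop:model}
Let $A\mapsto w_A\in\ell_1$ be defined for finite $A\subset\mathbb N$, with $\|w_{A\cup B}-w_A-w_B\|\le C$ for disjoint $A,B$. Suppose that $w_A$ vanishes outside $A$. Then there is a scalar sequence $y$ with $\|w_A-\sum_{k\in A}y(k)\delta_k\|\le C$ for all finite $A$.
\end{proposition}

\begin{proof}
Let $A\subset[1,n]$ and $B=[1,n]\setminus A$. Since $P_Aw_A=w_A$ and $P_Aw_B=0$,
\begin{equation}\label{eq:model}
\|P_Aw_{[1,n]}-w_A\|=\|P_A(w_{[1,n]}-w_A-w_B)\|\le C .
\end{equation}
For $A=\{k\}$ this shows that $|w_{[1,n]}(k)|\le\|w_{\{k\}}\|+C$ for all $n\ge k$. By a diagonal argument, a subsequence of $(w_{[1,n]})_n$ converges coordinatewise to some $y$, and \eqref{eq:model} passes to the limit because $A$ is finite.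
\end{proof}

Three features of this proof persist. The additive function is obtained by cutting into pieces one object $y$, which plays the role of the value of $w$ at the infinite set $\mathbb N$. This object need not lie in $\ell_1$: for $w_A=\sum_{k\in A}\delta_k$ it is $(1,1,\dots)$. And almost additivity is applied once, to a set and its complement, followed by a coordinate projection onto an arbitrary set.

If the function $w$ of a sequence with kernel $\ell_1$ satisfies the support hypothesis, the sequence splits, by Lemma~\ref{lem:reduction}(b). Since not all of them split, the hypothesis can only be achieved approximately: we look for $M'=\{a_1<a_2<\cdots\}$ and consecutive intervals $I_1,I_2,\dots$ of coordinates of $Y$ such that, for $A\subset M'$, the part of $w_A$ on the \emph{gaps} $I_i$ with $a_i\notin A$ has bounded total norm. Fix a gap $I_i$ and split $A$ into its past $s=A\cap\{a_1,\dots,a_{i-1}\}$ and its future $T=A\setminus s$. The vector $w_s$ is small on $I_i$ if $I_i$ is far out, and Section~\ref{sec:far} bounds $w_T$ on $I_i$ by a constant if $T$ is far out.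 Together with Lemma~\ref{lem:reduction}(a), this bounds $w_A$ on each gap by a constant. That is not enough, since the number of gaps is unbounded. The difficulty is to replace the constant by a summable error, and for this the behavior of $w_{s\cup T}$ on the coordinates up to $I_i$ must be made almost independent of $T$.

\section{Far sets act boundedly on initial coordinates}\label{sec:far}

Limits as in Proposition~\ref{prop:model} require each coordinate of $w_A$ to be bounded in $A$. This depends on the $z_k$: in $Z=\ell_1\oplus c_0$ with $b_A=(0,1_A)$ and $z_k=(-\delta_1,e_k)$ one gets $w_A=|A|\delta_1$. We therefore choose $z_k$ with vanishing first $k$ ``coordinates''. To give this a meaning in $Z$, extend each $R_i:Y\to E_i$ to an operator $\Phi_i:Z\to E_i$, applying the Hahn--Banach theorem to the components with respect to a basis of $E_i$. From now on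
\[
z_k=b_{\{k\}}-\sum_{l\le k}\Phi_l(b_{\{k\}}).
\]
The subtracted vector lies in $Y$, so $qz_k=e_k$. For $i\le k$ we have $\Phi_i(z_k)=\Phi_i(b_{\{k\}})-\sum_{l\le k}R_i\Phi_l(b_{\{k\}})=0$. Since $w_A\in Y$ and $\Phi_i=R_i$ on $Y$,
\begin{equation}\label{eq:coord}
R_iw_A=\Phi_i(b_A)-\sum_{k\in A,\;k<i}\Phi_i(z_k).
\end{equation}
Consequently
\begin{equation}\label{eq:D}
\|R_iw_A\|\le D_i:=K\|\Phi_i\|+\sum_{k<i}\|\Phi_i(z_k)\|\qquad\text{for all finite }A,
\end{equation}
and $P_mw_A=\sum_{i\le m}\Phi_i(b_A)$ whenever $A\subset[m,\infty)$.

The norms $\|\sum_{i\le m}\Phi_i\|$ cannot be expected to stay bounded: if they did, bounded completeness would make $z\mapsto\sum_i\Phi_i(z)$ a bounded projection of $Z$ onto $Y$. On the vectors $b_T$ with $T$ far out, however, there is a bound independent of $m$. The reason is that two extensions to $Z$ of a functional on $Y$ differ by an element of $c_0^*=\ell_1$, which has small tails.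

\begin{lemma}\label{lem:far}
Let $C_1=2K+1$. For each $m$ there is $N(m)\ge m$ such that $\|P_mw_T\|\le C_1$ for every finite $T\subset(N(m),\infty)$.
\end{lemma}

\begin{proof}
We may assume $P_mY\ne0$. Let $v_1,\dots,v_r$ be a $\frac12$-net of the unit sphere of the finite-dimensional space $P_mY$, and let $c_l\in(P_mY)^*$ have norm one with $c_l(v_l)=1$. If $\|v\|=1$ and $\|v-v_l\|\le\frac12$, then $|c_l(v)|\ge\frac12$; hence $\|v\|\le2\max_l|c_l(v)|$ on $P_mY$.

Put $f_l=c_l\circ\sum_{i\le m}\Phi_i\in Z^*$. On $Y$ it equals $c_l\circ P_m$, of norm at most $1$. Let $g_l\in Z^*$ be an extension of $f_l|_Y$ with $\|g_l\|\le1$. Then $f_l-g_l$ vanishes on $\ker q$, so $f_l-g_l=x_l^*\circ q$ with $x_l^*\in c_0^*=\ell_1$. Choose $N(m)\ge m$ with $\sum_{k>N(m)}|x_l^*(k)|\le\frac12$ for all $l\le r$. For finite $T\subset(N(m),\infty)$,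
\[
|f_l(b_T)|\le|g_l(b_T)|+\Big|\sum_{k\in T}x_l^*(k)\Big|\le K+\tfrac12 .
\]
Since $P_mw_T=\sum_{i\le m}\Phi_i(b_T)$, we have $c_l(P_mw_T)=f_l(b_T)$, and $\|P_mw_T\|\le2K+1$.
\end{proof}

\section{Extension to infinite sets}\label{sec:inf}

Making $P_mw_{s\cup T}$ almost independent of $T$ on a subsequence is a Ramsey-type problem, and for finite $T$ of unrestricted size it has no solution.

\begin{example}\label{ex:parity}
Let $Z=\ell_1\oplus c_0$ with the maximum norm, $q(y,x)=x$ and $\Phi_i(y,x)=y(i)\delta_i$. Let $b_A=(\delta_1,1_A)$ if $|A|$ is even and nonzero, and $b_A=(0,1_A)$ otherwise. Then $z_k=(0,e_k)$, and $w_A$ is $\delta_1$ or $0$ accordingly. Every infinite set contains finite sets $T$, arbitrarily far out, with either value of $P_1w_T$.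
\end{example}

For infinite sets and Borel colorings a Ramsey theorem is available (Theorem~\ref{thm:GP}). We therefore define values of $w$ at infinite sets, as limits of values at finite sets.

Identify $2^{\mathbb N}$ with the family of subsets of $\mathbb N$, with the product topology: the sets $\{A':A'\cap[1,n]=A\cap[1,n]\}$, $n\in\mathbb N$, form a neighborhood base at $A$. Let
\[
\Omega=\prod_i\{v\in E_i:\|v\|\le D_i\}\subset\Pi .
\]
Both spaces are compact and metrizable, $w_A\in\Omega$ by \eqref{eq:D}, and each $P_m:\Omega\to Y$ is continuous. Let $\mathcal R$ be the closure of $\{(A,w_A):A\text{ finite}\}$ in $2^{\mathbb N}\times\Omega$ and put $\mathcal R_A=\{u\in\Omega:(A,u)\in\mathcal R\}$ for $A\subset\mathbb N$. Each $\mathcal R_A$ is closed, and it is nonempty because it contains every cluster point of $(w_{A\cap[1,n]})_n$. For finite $A$ we have $w_A\in\mathcal R_A$. By the definition of closure,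
\begin{equation}\label{eq:approx}
\begin{gathered}
\text{if }u\in\mathcal R_A,\text{ then for all }n,m\in\mathbb N\text{ and }\varepsilon>0\text{ there is a finite }A'\\
\text{with }A'\cap[1,n]=A\cap[1,n]\text{ and }\|P_m(u-w_{A'})\|<\varepsilon .
\end{gathered}
\end{equation}
The set $\mathcal R_A$ may have several elements, even for finite $A$: in Example~\ref{ex:parity}, $\mathcal R_A=\{0,\delta_1\}$ for every $A$. Also, the approximating sets $A'$ for two disjoint sets need not be disjoint. Lemma~\ref{lem:far} makes both defects harmless, because everything beyond $N(m)$ can be discarded at a bounded cost.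

\begin{lemma}\label{lem:quasi}
Let $C_2=12K+3C_1$.
\begin{itemize}
\item[(a)] If $u\in\mathcal R_A$ and $A\subset(N(m),\infty)$, then $\|P_mu\|\le C_1$.
\item[(b)] If $A\cap B=\emptyset$, $u\in\mathcal R_A$, $v\in\mathcal R_B$ and $t\in\mathcal R_{A\cup B}$, then $\|t-u-v\|\le C_2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use \eqref{eq:approx} with $n=N(m)$. Then $A'\subset(N(m),\infty)$, and Lemma~\ref{lem:far} gives $\|P_mu\|\le C_1+\varepsilon$.

(b) Fix $m$ and $\varepsilon>0$ and let $n=N(m)$. We claim that for every $G\subset\mathbb N$ and $g\in\mathcal R_G$,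
\begin{equation}\label{eq:trunc}
\|P_m(g-w_{G\cap[1,n]})\|\le3K+C_1+\varepsilon .
\end{equation}
Let $G_0=G\cap[1,n]$ and take $G'$ as in \eqref{eq:approx}. Then $G'$ is the disjoint union of $G_0$ and $G'\setminus G_0\subset(n,\infty)$, and
\[
g-w_{G_0}=(g-w_{G'})+(w_{G'}-w_{G_0}-w_{G'\setminus G_0})+w_{G'\setminus G_0}.
\]
After applying $P_m$, the three terms have norm at most $\varepsilon$, $3K$ and $C_1$, by \eqref{eq:approx}, Lemma~\ref{lem:reduction}(a) and Lemma~\ref{lem:far}. This is \eqref{eq:trunc}. Apply it to $u$, $v$ and $t$, with $A_0=A\cap[1,n]$ and $B_0=B\cap[1,n]$, noting that $(A\cup B)\cap[1,n]=A_0\cup B_0$: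
\[
\|P_m(t-u-v)\|\le\|w_{A_0\cup B_0}-w_{A_0}-w_{B_0}\|+3(3K+C_1+\varepsilon)\le C_2+3\varepsilon .
\]
Let $\varepsilon\to0$ and take the supremum over $m$.
\end{proof}

It remains to pick one element from each $\mathcal R_A$ in a Borel way. Recall that a space is Polish if it is separable and completely metrizable.

\begin{theorem}[Kuratowski--Ryll-Nardzewski \cite{KRN}]\label{thm:KRN}
Let $\Psi$ be a map from a measurable space to the nonempty closed subsets of a Polish space such that $\{x:\Psi(x)\cap U\neq\emptyset\}$ is measurable for every open $U$. Then there is a measurable map $\psi$ with $\psi(x)\in\Psi(x)$ for all $x$.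
\end{theorem}

For closed $F\subset\Omega$, the set $\{A:\mathcal R_A\cap F\ne\emptyset\}$ is the projection of the compact set $\mathcal R\cap(2^{\mathbb N}\times F)$, hence closed. An open subset $U$ of the metrizable space $\Omega$ is a countable union of closed sets, so $\{A:\mathcal R_A\cap U\ne\emptyset\}$ is a countable union of closed sets, hence Borel. Theorem~\ref{thm:KRN} gives a Borel map
\[
2^{\mathbb N}\to\Omega,\qquad A\mapsto\omega_A,\qquad\text{with }\omega_A\in\mathcal R_A\text{ for all }A .
\]
We use $\omega_A$ for infinite $A$ and keep $w_A$ for finite $A$; Lemma~\ref{lem:quasi}(b) applies to any mixture of the two.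

\section{Stabilization}\label{sec:stab}

For infinite $H\subset\mathbb N$ let $[H]^\omega$ be the family of infinite subsets of $H$, as a subspace of $2^{\mathbb N}$.

\begin{theorem}[Galvin--Prikry \cite{GP}]\label{thm:GP}
If $[\mathbb N]^\omega$ is partitioned into finitely many Borel sets, there is an infinite $H\subset\mathbb N$ such that $[H]^\omega$ is contained in one of them.
\end{theorem}

A bijection $\mathbb N\to N$ induces a homeomorphism $[\mathbb N]^\omega\to[N]^\omega$, so the theorem holds with any infinite $N\subset\mathbb N$ in place of $\mathbb N$. The Borel hypothesis is the reason for the care in choosing $\omega$. Without it the statement fails: fix a representative $r(A)$ in each class of infinite sets modulo finite symmetric difference and color $A$ by the parity of $|A\,\triangle\,r(A)|$; deleting one point changes the color.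

We apply the theorem once for each past $s$ and each number $m$ of coordinates, and diagonalize. Put $\max\emptyset=0$.

\begin{lemma}\label{lem:stab}
There is an infinite $M\subset N_0$ such that for every finite $s\subset\mathbb N$ and every $m\in\mathbb N$ there is $\rho(s,m)>\max s$ with
\[
\|P_m(\omega_{s\cup A}-\omega_{s\cup A'})\|\le2^{-m}\qquad\text{for all infinite }A,A'\subset M\cap[\rho(s,m),\infty).
\]
\end{lemma}

\begin{proof}
Enumerate the pairs $(s,m)$ as $(s_r,m_r)$, $r\ge1$. We construct infinite sets $N_0\supset N_1\supset\cdots$. Given $N_{r-1}$, let $N=N_{r-1}\cap(\max s_r,\infty)$. Cover the compact set $P_{m_r}\Omega$ by finitely many balls of radius $2^{-m_r-1}$ and remove overlaps; this partitions it into finitely many Borel sets of diameter at most $2^{-m_r}$. Color $A\in[N]^\omega$ by the piece that contains $P_{m_r}\omega_{s_r\cup A}$. The map $A\mapsto s_r\cup A$ is continuous, $\omega$ is Borel and $P_{m_r}$ is continuous, so the color classes are Borel. Theorem~\ref{thm:GP} gives an infinite $N_r\subset N$ all of whose infinite subsets have the same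 color.

Choose $n_1<n_2<\cdots$ with $n_r\in N_r$, and put $M=\{n_1,n_2,\dots\}$ and $\rho(s_r,m_r)=n_r>\max s_r$. Since the $N_r$ decrease, $M\cap[n_r,\infty)\subset N_r$.
\end{proof}

The common value, in the limit, is a vector that depends on $s$ alone. Put $M_n=M\cap[n,\infty)$.

\begin{lemma}\label{lem:h}
For every finite $s\subset\mathbb N$ the coordinatewise limit $h(s)=\lim_n\omega_{s\cup M_n}$ exists in $\Pi$, and:
\begin{itemize}
\item[(a)] $\|P_m(\omega_{s\cup A}-h(s))\|\le2^{-m}$ for all $m$ and all infinite $A\subset M\cap[\rho(s,m),\infty)$;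
\item[(b)] $h(s)\in Y$ and $\|h(s)\|\le\|w_s\|+C_1+C_2$; in particular $\|h(\emptyset)\|\le C_1+C_2$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $i$. For $m\ge i$ and $n,n'\ge\rho(s,m)$, Lemma~\ref{lem:stab} gives
\[
\|R_i(\omega_{s\cup M_n}-\omega_{s\cup M_{n'}})\|\le\|P_m(\omega_{s\cup M_n}-\omega_{s\cup M_{n'}})\|\le2^{-m},
\]
so the $i$-th coordinates form a Cauchy sequence. Thus $h(s)$ exists and $P_m\omega_{s\cup M_n}\to P_mh(s)$ in norm for every $m$. For (a), take $A'=M_n$ in Lemma~\ref{lem:stab} and let $n\to\infty$. For (b), fix $m$ and let $n>\max(N(m),\max s)$. Then $s\cap M_n=\emptyset$ and $M_n\subset(N(m),\infty)$, so by Lemma~\ref{lem:quasi}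
\[
\|P_m\omega_{s\cup M_n}\|\le\|P_mw_s\|+\|P_m\omega_{M_n}\|+\|\omega_{s\cup M_n}-w_s-\omega_{M_n}\|\le\|w_s\|+C_1+C_2 .
\]
Let $n\to\infty$ and take the supremum over $m$. The norm of $h(s)$ is finite, so $h(s)\in Y$ by bounded completeness.
\end{proof}

\section{Localization and the proof of Theorem~\ref{thm:B}}\label{sec:end}

Compare with the discussion at the end of Section~\ref{sec:setfn}: $h(s)$ replaces $w_s$. Like $w_s$, it lies in $Y$, so $\|(1-P_m)h(s)\|\to0$ as $m\to\infty$; unlike $w_s$, it approximates $\omega_{s\cup A}$ on the first $m$ coordinates within $2^{-m}$ rather than within a constant. Both properties hold at a rate that depends on $s$, but at each stage of an induction only finitely many $s$ occur.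

Let $m_0=0$ and pick $a_1\in M$. Given $a_1<\dots<a_i$ in $M$ and $m_{i-1}$, choose $m_i>m_{i-1}$ with
\begin{equation}\label{eq:m}
\|(1-P_{m_i})h(s)\|\le2^{-i}\qquad\text{for all }s\subset\{a_1,\dots,a_i\},
\end{equation}
and then $a_{i+1}\in M$ with $a_{i+1}>a_i$ and
\begin{equation}\label{eq:a}
a_{i+1}\ge\rho(s,m_i)\qquad\text{for all }s\subset\{a_1,\dots,a_i\}.
\end{equation}
Put $M'=\{a_1,a_2,\dots\}\subset N_0$ and $I_i=(m_{i-1},m_i]\cap\mathbb N$. The finite intervals $I_i$ partition $\mathbb N$, and $m_i\ge i$. For $A\subset M'$ let $Q_A=P_B$ with $B=\bigcup_{a_i\in A}I_i$. Then $\|Q_Au\|\le\|u\|$ on $\Pi$, $Q_{A\cup B}=Q_A+Q_B$ for disjoint $A,B\subset M'$, and $Q_{M'}=1$.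

\begin{lemma}[Localization]\label{lem:loc}
Let $C_3=2+C_1+C_2$. For every infinite $A\subset M'$, $\|(1-Q_A)\omega_A\|\le C_3$.
\end{lemma}

\begin{proof}
Let $a_i\notin A$ and $s=A\cap\{a_1,\dots,a_{i-1}\}$. The set $A\setminus s$ is infinite and, because $a_i\notin A$, contained in $\{a_{i+1},a_{i+2},\dots\}$, hence in $M\cap[\rho(s,m_i),\infty)$ by \eqref{eq:a}. Since $P_{I_i}=P_{I_i}P_{m_i}=P_{I_i}(1-P_{m_{i-1}})$,
\[
\|P_{I_i}\omega_A\|\le\|P_{m_i}(\omega_A-h(s))\|+\|(1-P_{m_{i-1}})h(s)\| .
\]
The first term is at most $2^{-m_i}\le2^{-i}$ by Lemma~\ref{lem:h}(a). For $i\ge2$ the second is at most $2^{-(i-1)}$ by \eqref{eq:m} at stage $i-1$; for $i=1$ we have $s=\emptyset$ and it equals $\|h(\emptyset)\|\le C_1+C_2$. For each $m$, $P_m(1-Q_A)\omega_A$ is the sum of the finitely many nonzero vectors $P_mP_{I_i}\omega_A$ with $a_i\notin A$, so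
\[
\|(1-Q_A)\omega_A\|\le\sum_{i\ge1}2^{-i}+\sum_{i\ge2}2^{-(i-1)}+C_1+C_2=C_3 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We repeat the argument of Proposition~\ref{prop:model} with $\omega_{M'}$ in the role of $y$. Lemma~\ref{lem:loc} must be applied to a set and to its complement in $M'$, so we begin with sets for which both are infinite.

\emph{Step 1: $A\subset M'$ and $B=M'\setminus A$ infinite.} Since $Q_A=1-Q_B$,
\[
\omega_A-Q_A\omega_{M'}=(1-Q_A)\omega_A-Q_A(\omega_{M'}-\omega_A-\omega_B)-(1-Q_B)\omega_B .
\]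
By Lemmas~\ref{lem:quasi}(b) and~\ref{lem:loc}, $\|\omega_A-Q_A\omega_{M'}\|\le C_2+2C_3$.

\emph{Step 2: $A\subset M'$ finite.} We write $A$ as a difference of two sets as in Step 1. Choose an infinite $B\subset M'\setminus A$ with $M'\setminus(A\cup B)$ infinite. Both $B$ and $A\cup B$ are infinite with infinite complement in $M'$, and $Q_{A\cup B}-Q_B=Q_A$ gives
\[
w_A-Q_A\omega_{M'}=-(\omega_{A\cup B}-w_A-\omega_B)+(\omega_{A\cup B}-Q_{A\cup B}\omega_{M'})-(\omega_B-Q_B\omega_{M'}).
\]
By Lemma~\ref{lem:quasi}(b) and Step 1,
\[
\|w_A-Q_A\omega_{M'}\|\le C_2+2(C_2+2C_3)=3C_2+4C_3=:C_4 .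
\]

\emph{Step 3: the lifting.} Put $y_{a_i}=P_{I_i}\omega_{M'}$, which has finitely many nonzero coordinates and so lies in $Y$. For finite $A\subset M'$ we have $\sum_{k\in A}y_k=Q_A\omega_{M'}$. By Step 2 and Lemma~\ref{lem:reduction}(b) there is $S:c_0(M')\to Z$ with $qS=\mathrm{id}$ and $\|S\|\le4(K+C_4)$. As $c_0(M')$ is infinite-dimensional, the sequence is not singular.

\emph{The constant.} Since $K\ge1$, we have $C_1\le3K$, $C_2\le21K$, $C_3\le26K$ and $C_4\le63K+104K=167K$, so $\|S\|\le672K$. In the isometric situation no renorming is made and every $K>1$ is admissible; $K=25/24$ gives $\|S\|\le700$.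
\end{proof}

\begin{remark}[Where the hypotheses enter]
That the quotient is $c_0$ is used in Lemma~\ref{lem:sums} (bounded subset sums give an operator) and in Lemma~\ref{lem:far} ($c_0^*=\ell_1$). The finite dimension of the $E_i$ gives the extensions $\Phi_i$, the finite norming sets, the compactness of $\Omega$ and the finiteness of the colorings. Property \eqref{eq:P1} is used for intervals $B$ throughout, but for general $B$ only in Step 1, to bound $Q_A(\omega_{M'}-\omega_A-\omega_B)$. In Sections~\ref{sec:far}--\ref{sec:end}, bounded completeness is needed only to obtain $h(s)\in Y$, which makes the choice \eqref{eq:m} possible. It is not necessary for the conclusion in every case: the basis of $Y=c_0$ is not boundedly complete, and all sequences $0\to c_0\to Z\to c_0\to0$ split.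
\end{remark}

\section{Consequences and sharpness}\label{sec:cons}

\begin{theorem}\label{thm:C}
Let $Y$ have a boundedly complete UFDD.
\begin{itemize}
\item[(1)] For every exact sequence $0\to Y\to Z\xrightarrow{q}c_0\to0$, every infinite-dimensional closed $W\subset c_0$ contains a subspace $W'\simeq c_0$, complemented in $c_0$, over which the sequence splits.
\item[(2)] For a sequence as in (1) and $M'$ as in Theorem~\ref{thm:B}, $Z\simeq c_0\oplus q^{-1}(c_0(\mathbb N\setminus M'))$. In particular, $Z$ contains complemented copies of $c_0$ and $Z\simeq Z\oplus c_0$.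
\item[(3)] If $X$ contains a copy of $c_0$, no exact sequence $0\to Y\to Z\to X\to0$ is singular.
\item[(4)] Let $Y_0\subset Y$ be a closed subspace such that $Y/Y_0$ contains no copy of $c_0$. The existence of $M'$ and $S$ in Theorem~\ref{thm:B}, and statements (1)--(3), remain true with $Y_0$ in place of $Y$. This applies to every closed subspace of a reflexive space with a UFDD.
\end{itemize}
\end{theorem}

\begin{proof}
We prove (3) first. Let $X_0\subset X$ be closed and let $U:X_0\to c_0$ be an isomorphism. Theorem~\ref{thm:B}, applied to $0\to Y\to q^{-1}(X_0)\xrightarrow{Uq}c_0\to0$, gives $M'$ and $S$ with $UqS=\mathrm{id}$ on $c_0(M')$. Then $SU$ is a lifting of $W'=U^{-1}(c_0(M'))\simeq c_0$.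

(1) By (F1), $W$ contains some $X_0\simeq c_0$. The proof of (3) gives $W'\subset X_0$, and $W'$ is complemented in $c_0$ by (F3).

(2) Let $R:c_0\to c_0(M')$ be the coordinate projection. From $qS=\mathrm{id}$ we get $(SRq)^2=SR(qS)Rq=SRq$, so $SRq$ is a projection. Its range is $S(c_0(M'))\simeq c_0$ because $Rq$ is onto, and its kernel is $\ker Rq=V:=q^{-1}(c_0(\mathbb N\setminus M'))$ because $S$ is injective. Finally $c_0\simeq c_0\oplus c_0$ gives $Z\simeq c_0\oplus V\simeq c_0\oplus c_0\oplus V\simeq c_0\oplus Z$.

(4) The proofs of (1)--(3) use only the existence of $M'$ and $S$, so it suffices to prove it for an exact sequence $0\to Y_0\xrightarrow{j}Z\xrightarrow{q}c_0\to0$ and an infinite $N_0$. We enlarge the kernel to $Y$, lift in the larger space, and correct the lifting so that it takes values in $Z$.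

The subspace $\Delta=\{(y,-jy):y\in Y_0\}$ is closed in $Y\oplus Z$. Let $Z_1=(Y\oplus Z)/\Delta$ be the push-out, with classes $[y,z]$, and define
\[
\alpha y=[y,0],\qquad\beta z=[0,z],\qquad q_1[y,z]=qz,\qquad\pi[y,z]=y+Y_0\in Y/Y_0 .
\]
The maps $q_1$ and $\pi$ are well defined because they vanish on $\Delta$, and all four are bounded. Both $\alpha$ and $\beta$ are injective: $(y,0)\in\Delta$ forces $jy=0$, and $(0,z)\in\Delta$ forces $z=0$. Since $[y,jy_0]=[y+y_0,0]$ and $[y_0,z]=[0,z+jy_0]$ for $y_0\in Y_0$, we have $\ker q_1=\alpha(Y)$ and $\ker\pi=\beta(Z)$. Hence $0\to Y\xrightarrow{\alpha}Z_1\xrightarrow{q_1}c_0\to0$ is exact, and $\beta$ is an isomorphism onto the closed subspace $\ker\pi$. Also $q_1\beta=q$ and $\pi\alpha y=y+Y_0$.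

Theorem~\ref{thm:B} gives an infinite $M\subset N_0$ and $T:c_0(M)\to Z_1$ with $q_1T=\mathrm{id}$. For $f\in(Y/Y_0)^*$ the functional $f\pi T$ on $c_0(M)$ is given by a summable sequence, so $\sum_{k\in M}|f(\pi Te_k)|<\infty$. By (F2) the series $\sum_{k\in M}\pi Te_k$ converges, and so $\pi Te_k\to0$. Choose an infinite $M'\subset M$ with $\sum_{k\in M'}\|\pi Te_k\|<\infty$, and $t_k\in Y$ with $t_k+Y_0=\pi Te_k$ and $\|t_k\|\le2\|\pi Te_k\|$. Since $\sum_{k\in M'}\|t_k\|<\infty$, the formula
\[
Lx=Tx-\sum_{k\in M'}x(k)\,\alpha t_k\qquad(x\in c_0(M'))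
\]
defines an operator $L:c_0(M')\to Z_1$. It satisfies $\pi Le_k=0$ and $q_1Le_k=e_k$, so $\pi L=0$ and $q_1L=\mathrm{id}$. Thus $L$ takes values in $\beta(Z)$, and $S=\beta^{-1}L$ satisfies $qS=q_1\beta S=q_1L=\mathrm{id}$.

If $Y$ is reflexive with a UFDD, the UFDD is boundedly complete by Lemma~\ref{lem:bc}, and $Y/Y_0$ is reflexive, so it contains no copy of $c_0$.
\end{proof}

\begin{remark}[A subsequence is necessary]
If $S$ is a lifting of $c_0(M')$ and $F=\mathbb N\setminus M'$ is finite, choose preimages $z_k$ of $e_k$ for $k\in F$; then $x\mapsto S(x-\sum_{k\in F}x(k)e_k)+\sum_{k\in F}x(k)z_k$ is a lifting of $c_0$. Since $\operatorname{Ext}(c_0,\ell_1)\ne0$, the set $M'$ in Theorem~\ref{thm:A} cannot in general be taken cofinite.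
\end{remark}

\begin{remark}[Subspaces of $\ell_1$]
In Example~\ref{ex:kernel} the kernel $Y_0=\ker Q$ is a closed subspace of $\ell_1$ with $\ell_1/Y_0\simeq c_0$, and the sequence is singular. So the hypothesis on $Y/Y_0$ in Theorem~\ref{thm:C}(4) cannot be dropped, even for $Y=\ell_1$, and in Theorem~\ref{thm:B} the existence of a UFDD cannot be replaced by the assumption that $Y$ is a subspace of $\ell_1$.
\end{remark}

\begin{corollary}
The kernel of a quotient map $Q:\ell_1\to c_0$ has no UFDD. In particular, it is not isomorphic to $\ell_1$.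
\end{corollary}

\begin{proof}
As a subspace of $\ell_1$, $\ker Q$ contains no copy of $c_0$. If it had a UFDD, Theorem~\ref{thm:B} would show that $0\to\ker Q\to\ell_1\to c_0\to0$ is not singular, contrary to Example~\ref{ex:kernel}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CCST}
F\'elix Cabello S\'anchez, Jes\'us M. F. Castillo, Alberto Salguero-Alarc\'on, Nazaret Trejo-Arroyo,
\emph{Derived functors associated to the ideal of compact operators in Banach spaces},
arXiv:2512.18023 (2025).

\bibitem{GP}
Galvin and Prikry, J. Symb. Logic \textbf{38} (1973).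

\bibitem{KRN}
Kuratowski and Ryll-Nardzewski (1965).

\end{thebibliography}
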